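# Almost atomicity does not pass from $R$ to $R[x]$: an atomic, integrally closed counterexample

## Atoms, atomic elements, and two weakenings of atomicity

Throughout, $D$ and $R$ denote integral domains, commutative with identity. $U(D)$ is the unit group of $D$, and $K$ is the quotient field of the domain under discussion.

**Definition (atom, atomic).** A nonzero nonunit of $D$ is an *atom* if it cannot be written as a product of two nonunits. A nonzero nonunit is *atomic* if it is a product of finitely many atoms. The domain $D$ is atomic if all its nonzero nonunits are atomic.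

For example, $\mathbb Z$ is atomic. At the other extreme, let $W$ be a valuation ring with value group $\mathbb Q$. If $v(z)>0$, choose $w\in W$ with $v(w)=\tfrac12 v(z)$. Then $z=w\cdot(z/w)$ is a product of two nonunits, so $W$ has no atoms.

**Definition (almost atomic, in the sense of Boynton and Coykendall).** $D$ is *almost atomic* if for every nonzero nonunit $r\in D$ there are atoms $a_1,\dots,a_n\in D$, with $n\ge 0$, such that $ra_1\cdots a_n$ is atomic.

**Definition (quasi-atomic).** $D$ is *quasi-atomic* if every nonzero nonunit $r$ has a nonzero multiple $rr'$ that is atomic.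

Atomic implies almost atomic (take $n=0$), and almost atomic implies quasi-atomic (take $r'=a_1\cdots a_n$). So $\mathbb Z$ has all three properties. Here is a domain with none of them. Let $D=\mathbb Z+x\mathbb Q[x]$, the polynomials over $\mathbb Q$ with integer constant term. Its units are $\pm1$. Suppose $xh=p_1\cdots p_m$ with $0\ne h\in D$ and atoms $p_i$. Since $x$ is prime in $\mathbb Q[x]$, some $p_i=xq$ with $q\in\mathbb Q[x]$. But then $p_i=2\cdot\frac{xq}{2}$, where both factors are nonunits of $D$, so $p_i$ is not an atom. Hence $x$ has no atomic multiple, and $D$ is not quasi-atomic. The shape of this argument will return: *pass to a ring where the element is prime, find an atom that it divides there, and split a constant off that atom.*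

**Definition (maximal common divisor).** Let $T$ be a nonempty set of nonzero elements of $D$. A *maximal common divisor* of $T$ is an element $d$ that divides every $\tau\in T$ and such that only units divide all the quotients $\tau/d$.

In $\mathbb Z$ this is a greatest common divisor. In $k[u^2,u^3]$, with $k$ a field, both $u^2$ and $u^3$ are maximal common divisors of $\{u^5,u^6\}$. Indeed, the quotients are $u^3,u^4$ in the first case and $u^2,u^3$ in the second. Up to units, the only divisors of $u^3$ in this ring are $1$ and $u^3$, and those of $u^2$ are $1$ and $u^2$. Moreover, $u^3\nmid u^4$ and $u^2\nmid u^3$, because $u$ is not in the ring.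

**Definition (coefficient module).** For a polynomial $g$ over $K$, let $C_g$ be the $D$-submodule of $K$ generated by the coefficients of $g$. The product $C_fC_g$ is the $D$-module generated by all products of a coefficient of $f$ with a coefficient of $g$.

For $D=\mathbb Z$ and $g=\frac12+3x$ we get $C_g=\frac12\mathbb Z$. The coefficients of $fg$ always lie in $C_fC_g$, since each is a sum of products of coefficients.

We shall use a few textbook facts freely. Factors of a nonzero constant in $D[x]$ are constants, and $U(D[x])=U(D)$; hence *atoms of $D$ are atoms of $D[x]$*. For any set $X$ of indeterminates, $K[X]$ is a UFD. If $D$ is integrally closed (every element of $K$ integral over $D$ lies in $D$), then so are polynomial and Laurent polynomial rings over $D$. Valuation rings are integrally closed. Finally, an integrally closed $D$ is the intersection of the valuation rings of $K$ that contain it (Atiyah–Macdonald, Cor. 5.22).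

Now the question can be asked. It comes from Victor Gonzalez, Felix Gotti, and Ishan Panpaliya, "On the ascent of almost and quasi-atomicity to monoid semidomains", arXiv:2501.04990 (2025).

> If $R$ is an almost atomic integral domain, must $R[x]$ be almost atomic?

The answer is no, even if $R$ is atomic and integrally closed, and even if we ask only for quasi-atomicity of $R[x]$.

**Theorem 1.** There is an integrally closed domain $R$ in which every nonzero nonunit is an atom or a product of two atoms (so $R$ is atomic, hence almost atomic), and nonzero $a,b\in R$, such that for $f=a+bx\in R[x]$ no product $fh$ with $0\ne h\in R[x]$ is a product of atoms of $R[x]$. In particular $R[x]$ is neither almost atomic nor quasi-atomic.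

## Linear polynomials and maximal common divisors

Constants never cause trouble. If $r\in R$ is a nonzero nonunit and $ra_1\cdots a_n$ is atomic in $R$, then the same equation works in $R[x]$, because atoms of $R$ remain atoms.

The next case is $f=a+bx$ with $b\ne0$. Over $\mathbb Z$ one writes $6+10x=2\,(3+5x)$ and sees two atoms. In general, suppose that $R$ is almost atomic and that the nonzero elements among $a,b$ have a maximal common divisor $d$. Write $f=df_1$. If $f_1=gh$ in $R[x]$, then one factor has degree $0$; it is a constant dividing all coefficients of $f_1$, hence a unit. So $f_1$ is an atom. If $d$ is a unit, then $f$ is an atom. Otherwise there is a product $\alpha$ of atoms of $R$ with $d\alpha$ atomic, and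
$$f\cdot\alpha=(d\alpha)\,f_1$$
is a product of atoms of $R[x]$. So linear polynomials are harmless whenever we can *pull out the constants completely*.

This stops working when $a$ and $b$ have no maximal common divisor. Then every factorization $f=df_1$ with $d$ constant leaves an $f_1$ that still has nonunit constant divisors. But this alone does not answer the question. The definitions allow a helper factor $h$, and perhaps $fh$ factors as $p_1\cdots p_m$, where one of the atoms is $p_i=f\kappa$ for some $\kappa\in K[x]$ with genuinely fractional coefficients. To produce a counterexample we must keep a nonunit constant inside *every* $f\kappa$ that lies in $R[x]$. So we need control over which $\kappa$ can occur.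

## Coefficients of $f\kappa$ over an integrally closed domain

**Lemma 2 (Kronecker–Dedekind).** Let $D$ be integrally closed with quotient field $K$, $X$ a set of indeterminates, $f,g\in K[X]$ and $fg\in D[X]$. Then $C_fC_g\subset D$.

*Proof.* We want every product of a coefficient of $f$ with a coefficient of $g$ to lie in $D$. Since $D$ is the intersection of the valuation rings $W$ of $K$ containing $D$, and $fg\in W[X]$ for each of them, it suffices to show that these products lie in each such $W$. We may assume $f,g\neq0$.

Let $\alpha$ be a coefficient of $f$ of least value, and $\beta$ one of $g$. Then $f=\alpha f_1$ and $g=\beta g_1$ with $f_1,g_1\in W[X]$, each having a coefficient equal to $1$. Modulo the maximal ideal $\mathfrak m$ of $W$ both $f_1$ and $g_1$ are nonzero. As $(W/\mathfrak m)[X]$ is a domain, $f_1g_1$ is nonzero modulo $\mathfrak m$, which means that $f_1g_1$ has a coefficient that is a unit $\varepsilon$ of $W$. From $\alpha\beta f_1g_1=fg\in W[X]$ we get $\alpha\beta\varepsilon\in W$, so $\alpha\beta\in W$. Every product of a coefficient of $f$ with one of $g$ lies in $\alpha\beta W\subset W$. $\square$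

Integral closure cannot be dropped. In $D=k[u^2,u^3]$ we have $(1+ux)(1-ux)=1-u^2x^2\in D[x]$, but the product of the coefficients $u$ and $1$ is $u\notin D$.

Now let $a,b\in D$ be nonzero, $f=a+bx$, and $f\kappa\in D[x]$ with $\kappa=\sum\kappa_ix^i\in K[x]$. Lemma 2 says $a\kappa_i,b\kappa_i\in D$ for all $i$. Multiplying by $ab$, we have
$$ab\kappa_i=a(b\kappa_i)=b(a\kappa_i)\in aD\cap bD .$$
Thus the possible helpers $\kappa$ are encoded by finite subsets of the single ideal $aD\cap bD$. This tells us what to ask for.

**Definition (property (E)).** Let $a,b\in D$ be nonzero. We say that *(E) holds for $(D,a,b)$* if every finite subset of $aD\cap bD$ is contained in $c\,(aD\cap bD)$ for some nonzero nonunit $c$ of $D$.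

In $\mathbb Z$, with any nonzero $a,b$, (E) fails. Here $aD\cap bD=\ell\mathbb Z$ with $\ell\ne0$, and $\ell\in c\ell\mathbb Z$ forces $c=\pm1$. An example where (E) holds comes in Lemma 4.

**Lemma 3.** Let $D$ be integrally closed, let $a,b\in D$ be nonzero, and suppose (E) holds for $(D,a,b)$. Put $f=a+bx$. Then no product $fh$ with $0\ne h\in D[x]$ is a product of atoms of $D[x]$.

*Proof.*

**Step 1: an element of $D[x]$ divisible by $f$ over $K$ is never an atom.** This is where a constant gets split off. Let $0\ne g=f\kappa\in D[x]$ with $\kappa=\sum\kappa_ix^i\in K[x]$. As just computed, $ab\kappa_i\in aD\cap bD$ for all $i$. By (E) there are a nonzero nonunit $c\in D$ and $m_i\in aD\cap bD$ with $ab\kappa_i=cm_i$ for all $i$. Hence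
$$\frac{a\kappa_i}{c}=\frac{m_i}{b}\in D,\qquad \frac{b\kappa_i}{c}=\frac{m_i}{a}\in D,$$
because $m_i\in bD$ and $m_i\in aD$. The coefficient of $x^i$ in $f\cdot(\kappa/c)$ is $a\kappa_i/c+b\kappa_{i-1}/c$ (with $\kappa_{-1}=0$), so $g/c=f\cdot(\kappa/c)\in D[x]$. Now $g=c\cdot(g/c)$. Here $c$ is a nonunit of $D[x]$, since $U(D[x])=U(D)$, and $g/c$ is a nonunit because its degree is at least $1$. So $g$ is not an atom.

**Step 2: some atom would have to be divisible by $f$ over $K$.** Suppose $fh=p_1\cdots p_m$ with $0\neq h\in D[x]$ and atoms $p_i$. Since $f$ is a nonunit of $D[x]$, so is $fh$, and $m\ge1$. As $f$ has degree $1$, it is prime in $K[x]$, so $f$ divides some $p_i$ in $K[x]$. By Step 1, $p_i$ is not an atom, a contradiction. $\square$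

It remains to find an integrally closed domain that is *atomic* and still has a pair satisfying (E). These requirements pull against each other: (E) wants unlimited divisibility, atomicity wants factorizations to end.

## The domain $k+P$ and the pair $y,\ ty$

Let $k$ be a field, $F=k(t)$ and
$$V=\bigcup_{n\ge1}F[[y^{1/n!}]].$$
This is an increasing union of discrete valuation rings whose valuations, normalized by $v(y)=1$, agree. So $V$ is a valuation ring with valuation $v$. Every rational number has the form $j/n!$, so the value group is $\mathbb Q$. Let $P=\{z\in V: z=0 \text{ or } v(z)>0\}$ be the maximal ideal. The residue field is $V/P=F$, and $F\subset V$, so $t$ is a unit of $V$. Put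
$$A=k+P,\qquad a=y,\qquad b=ty .$$
Thus $1+ty$ and $ty^{1/2}$ lie in $A$, but $t$ does not. Both $a$ and $b$ lie in $P\subset A$. Also $\mathrm{Frac}(A)=\mathrm{Frac}(V)$, since each $z\in V$ equals $(zy)/y$ with $zy,y\in P$.

**Lemma 4.**

(a) The nonunits of $A$ are exactly the elements of $P$.

(b) $A$ has no atoms.

(c) $A$ is integrally closed.

(d) $aA\cap bA=yP$.

(e) (E) holds for $(A,a,b)$.

*Proof.* (a) If $z\in A\setminus P$, its residue is in $k\setminus\{0\}$. So $z$ is a unit of $V$ and $z^{-1}$ has residue in $k$, that is, $z^{-1}\in k+P=A$. Elements of $P$ are nonunits in $V\supset A$, hence in $A$.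

(b) If $0\ne z\in P$, choose a rational $\delta$ with $0<\delta<v(z)$. Then $z=y^\delta\cdot(zy^{-\delta})$ is a product of two elements of $P$.

(c) Let $z\in\mathrm{Frac}(A)$ be integral over $A$. Then $z$ is integral over $V$, so $z\in V$. Reducing a monic equation for $z$ modulo $P$ shows that the residue of $z$ in $F=k(t)$ is algebraic over $k$. An element of $k(t)$ algebraic over $k$ is integral over the integrally closed ring $k[t]$, so it is a polynomial; if it were nonconstant, its powers would have distinct degrees and be linearly independent over $k$. So the residue is in $k$, and $z\in k+P=A$.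

(d) We have $aA\cap bA=y(A\cap tA)$, so we must show $A\cap tA=P$. Since $t$ is a unit of $V$, $P=tP\subset tA$, and $P\subset A$. Conversely, an element of $A\cap tA$ has residue in $k\cap tk=0$, so it lies in $P$.

(e) Let $yj_1,\dots,yj_m$ with $j_i\in P$ be a finite subset of $yP$. Choose a rational $\delta>0$ with $\delta<v(j_i)$ for all $i$ with $j_i\ne0$, and put $c=y^\delta\in P$, a nonzero nonunit of $A$. Then $j_i/c\in P$ for all $i$, so $yj_i\in c\cdot yP$. $\square$

The density of the value group is what makes (e) work. With $F[[y]]$ in place of $V$, the same computation gives $A=k+yF[[y]]$ and $aA\cap bA=yP=y^2F[[y]]$, and then (E) fails: $y^2=cm$ with $m\in yP$ forces $v(c)=0$, so $c$ is a unit.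

By Lemma 3, $f=y+tyx$ has no atomic multiple in $A[x]$. Yet $A$ does not answer the question. By (b) it has no atoms, so nothing in $A$ is atomic and $A$ is not almost atomic. We must enlarge $A$ to a ring with many atoms, and do it so that (E) survives. The danger is clear: a larger ring $B$ has more elements in $aB\cap bB$, hence more helpers $\kappa$, and (E) must hold for all finite sets of these. The way out is to adjoin elements so that $B$ is *graded over $A$*, with each homogeneous component a free $A$-module of rank one. Then $aB\cap bB$ can be computed one degree at a time and turns out to be generated by $aA\cap bA$. So nothing new enters, and the old constants $c=y^\delta$ still suffice.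

## Adjoining $X_s$ and $s/X_s$

To make a nonunit $s$ a product of two atoms, adjoin an indeterminate $X_s$ together with $sX_s^{-1}$. The construction is in the style of Roitman.

Let $D$ be a domain with quotient field $K$ and $S$ a set of nonzero nonunits of $D$. Take independent indeterminates $X_s$, one for each $s\in S$, and put
$$B=D[X_s,\ sX_s^{-1}:s\in S]\ \subset\ D[X_s^{\pm1}:s\in S].$$
Let $\mathbb Z^{(S)}$ be the group of integer families $e=(e_s)_{s\in S}$ with finite support, and put
$$s(e)=\prod_{e_s<0}s^{|e_s|},\qquad X^e=\prod_{s}X_s^{e_s}.$$
For example, with $D=\mathbb Z$ and $S=\{4\}$ we get $B=\mathbb Z[X,4X^{-1}]$. Here $4=X\cdot 4X^{-1}$, and the elements of degree $-2$ are the integer multiples of $16X^{-2}$, in accordance with $s(-2)=4^2$.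

**Lemma 5.** With this notation:

(a) $B=\bigoplus_{e}D\,s(e)X^e$, a grading by $\mathbb Z^{(S)}$.

(b) $U(B)=U(D)$; in particular nonunits of $D$ are nonunits of $B$.

(c) For $s\in S$, the elements $X_s$ and $sX_s^{-1}$ are atoms of $B$; so $s=X_s\cdot sX_s^{-1}$ is a product of two atoms of $B$.

(d) If $S$ contains no atom of $D$, then every atom of $D$ is an atom of $B$.

(e) If $D$ is integrally closed, so is $B$.

(f) For $a,b\in D$: $aB\cap bB=(aD\cap bD)B$.

*Proof.*

**Step 1: the grading (a).** We identify the elements of each degree. As a $D$-module, $B$ is spanned by the products of powers of the generators, that is, by finite products of elements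
$$X_s^m(sX_s^{-1})^n=s^nX_s^{m-n},\qquad m,n\ge0 .$$
Here $n\ge\max(0,-(m-n))$, so a product of such elements with total exponent $e$ lies in $D\,s(e)X^e$. Conversely, $s(e)X^e=\prod_{e_s\ge0}X_s^{e_s}\prod_{e_s<0}(sX_s^{-1})^{|e_s|}$ lies in $B$. The sum is direct because the monomials $X^e$ are linearly independent over $K$.

**Step 2: factors of homogeneous elements are homogeneous.** This reduces factorization questions in $B$ to factorization questions in $D$. The group $\mathbb Z^{(S)}$ can be totally ordered compatibly with addition: well-order $S$, and compare two distinct families at the first index where they differ. Let $gh$ be nonzero and homogeneous. Let $g_+,h_+$ be the components of highest degree and $g_-,h_-$ those of lowest degree. Since $B$ is a domain, $g_+h_+$ and $g_-h_-$ are nonzero, and they are the components of $gh$ of highest and lowest degree. So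
$$\deg g_++\deg h_+=\deg g_-+\deg h_- .$$
As $\deg g_+\ge\deg g_-$ and $\deg h_+\ge\deg h_-$, both are equalities, and $g,h$ are homogeneous.

**Step 3: factorizations of constants, and (b).** Suppose $gh=p$ in $B$ with $p\in D\setminus\{0\}$. By Step 2, $g=u\,s(e)X^e$ and $h=w\,s(-e)X^{-e}$ with $u,w\in D$. Since $s(e)$ collects the negative exponents of $e$ and $s(-e)$ the positive ones,
$$p=uw\prod_{s}s^{|e_s|}.\tag{1}$$
If $p=1$, then no $s$ can occur in (1), because all $s\in S$ are nonunits of $D$. So $e=0$, hence $g,h\in D$ and $g\in U(D)$. Thus $U(B)\subset U(D)$; the other inclusion is clear.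

**Step 4: the new elements are atoms, (c).** Let $t\in S$ (in this proof, $t$ is just an element of $S$). $X_t$ is a nonunit by (b), since it is not in $D$. Let $X_t=gh$. By Step 2, $g=u\,s(e)X^e$ and $h=w\,s(e')X^{e'}$ with $u,w\in D$. Comparing, $e+e'=\delta_t$, the $t$-th unit vector, and $uw\,s(e)s(e')=1$. So $s(e)$ and $s(e')$ are units of $D$, which is possible only if they are empty products; that is, $e,e'\ge0$. Together with $e+e'=\delta_t$ this gives $\{e,e'\}=\{0,\delta_t\}$. Also $uw=1$, so the factor of degree $0$, which is $u$ or $w$, is a unit. Hence $X_t$ is an atom.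

For $tX_t^{-1}$ we use a symmetry. Let $\sigma$ be the $K$-automorphism of $K[X_s^{\pm1}:s\in S]$ with $\sigma(X_t)=tX_t^{-1}$ that fixes the other $X_s$. Then $\sigma(tX_t^{-1})=t\cdot t^{-1}X_t=X_t$, so $\sigma^2$ is the identity and $\sigma$ exchanges $X_t$ and $tX_t^{-1}$. It permutes the given generators of the $D$-algebra $B$, so $\sigma(B)=B$. Therefore $tX_t^{-1}=\sigma(X_t)$ is an atom of $B$ too.

**Step 5: old atoms survive, (d).** Let $p$ be an atom of $D$ and $p=gh$ in $B$. If $e\ne0$ in (1), then some $s\in S$ divides $p$ in $D$. Since $s$ is a nonunit and $p$ is an atom, $s$ is associate to $p$, so $s$ is an atom of $D$, contrary to the hypothesis. So $e=0$ and $g,h\in D$, and one of them is a unit of $D$, hence of $B$. Finally, $p$ is a nonunit of $B$ by (b).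

The hypothesis is needed: if an atom $p$ belonged to $S$, then $p=X_p\cdot pX_p^{-1}$ would no longer be an atom.

**Step 6: integral closure, (e).** We write $B$ as an intersection of Laurent polynomial rings over $D$. For $T\subset S$ let
$$D_T=D[Z_s^{\pm1}:s\in S],\qquad Z_s=X_s\ (s\notin T),\qquad Z_s=s^{-1}X_s\ (s\in T).$$
The $Z_s$ are algebraically independent over $K$, so $D_T$ is a Laurent polynomial ring over $D$. Hence it is integrally closed, and its quotient field is $K(X_s:s\in S)$. It is graded, and its component of degree $e$ is $D\prod_{s\in T}s^{-e_s}X^e$. Now
$$s(e)=\Bigl(\prod_{s\in T}s^{-e_s}\Bigr)\cdot\prod_{s\notin T,\ e_s<0}s^{|e_s|}\cdot\prod_{s\in T,\ e_s>0}s^{e_s},$$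
so this component contains $D\,s(e)X^e$. For $T=\{s:e_s<0\}$ the last two products are empty and the component *equals* $D\,s(e)X^e$. An element lies in $\bigcap_TD_T$ if and only if each of its homogeneous components does. Hence the component of degree $e$ of the intersection is exactly $D\,s(e)X^e$, that is,
$$B=\bigcap_{T\subset S}D_T .$$
The quotient field of $B$ is also $K(X_s:s\in S)$. An element of it that is integral over $B$ is integral over every $D_T$, so it lies in every $D_T$, hence in $B$.

**Step 7: the intersection, (f).** This part preserves (E). The ideals $aB$, $bB$ and hence $aB\cap bB$ are homogeneous. By (a) the component of degree $e$ of $aB\cap bB$ is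
$$\bigl(a\,s(e)D\cap b\,s(e)D\bigr)X^e=(aD\cap bD)\,s(e)X^e\subset(aD\cap bD)B,$$
where the equality holds because multiplication by $s(e)\ne0$ is injective. The inclusion $(aD\cap bD)B\subset aB\cap bB$ is clear. $\square$

## The tower $A_0\subset A_1\subset\cdots$ and its union $R$

One application of Lemma 5 splits the nonatoms of $A$ but creates new elements that may not be atoms or products of atoms. So we iterate. Let $A_0=A$, $a=y$, $b=ty$ be as in Lemma 4. Given $A_n$, let $S_n$ be the set of all nonzero nonunits of $A_n$ that are not atoms of $A_n$, and let $A_{n+1}$ be the ring $B$ of Lemma 5 for $D=A_n$ and $S=S_n$. Put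
$$R=\bigcup_{n\ge0}A_n,\qquad K=\mathrm{Frac}(R).$$

**Proposition 6.** $R$ is integrally closed, every nonzero nonunit of $R$ is an atom or a product of two atoms, and (E) holds for $(R,a,b)$.

*Proof.*

**Step 1: integral closure.** All $A_n$ are integrally closed, by Lemma 4(c) and Lemma 5(e). Let $z\in K$ be integral over $R$. For $m$ large, $A_m$ contains a numerator and a denominator of $z$ and all coefficients of a monic equation for $z$. So $z\in A_m\subset R$.

**Step 2: units and atoms do not change along the tower.** If $z\in A_n$ is a unit of $R$, then $z^{-1}\in A_m$ for some $m\ge n$, so $z\in U(A_m)=U(A_n)$ by Lemma 5(b). Hence $U(R)\cap A_n=U(A_n)$. By construction $S_n$ contains no atom of $A_n$, so Lemma 5(d) shows that an atom $p$ of $A_n$ is an atom of $A_m$ for all $m\ge n$. It is then an atom of $R$. Indeed, it is a nonunit of $R$, and any factorization $p=gh$ in $R$ takes place in some $A_m$ with $m\ge n$, where $g$ or $h$ is a unit.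

**Step 3: atomicity.** Let $r$ be a nonzero nonunit of $R$, say $r\in A_n$. It is a nonunit of $A_n$. If $r$ is an atom of $A_n$, it is an atom of $R$ by Step 2. Otherwise $r\in S_n$, and by Lemma 5(c) $r$ is a product of two atoms of $A_{n+1}$, which are atoms of $R$ by Step 2.

**Step 4: the ideal $aR\cap bR$.** We show $aR\cap bR=(aA\cap bA)R$. Lemma 5(f) gives $aA_{n+1}\cap bA_{n+1}=(aA_n\cap bA_n)A_{n+1}$ for each $n$, so by induction $aA_n\cap bA_n=(aA\cap bA)A_n$. If $z\in aR\cap bR$, then $z=ar=br'$ with $r,r'$ in some $A_n$, so $z\in aA_n\cap bA_n\subset(aA\cap bA)R$. The other inclusion is clear.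

**Step 5: property (E).** Let $J$ be a finite subset of $aR\cap bR$. By Step 4 there are finitely many $m_i\in aA\cap bA$ with $J\subset\sum_im_iR$. By (E) for $A$ (Lemma 4(e)) there is a nonzero nonunit $c\in A$ with all $m_i\in c(aA\cap bA)$. Hence $J\subset c(aA\cap bA)R=c(aR\cap bR)$. By Step 2, $c$ is a nonunit of $R$. $\square$

**Proof of Theorem 1.** By Proposition 6, $R$ is integrally closed, every nonzero nonunit of $R$ is an atom or a product of two atoms, and (E) holds for $(R,a,b)$. Lemma 3 applied to $D=R$ says that $f=a+bx=y+tyx$ has no product $fh$, $0\ne h\in R[x]$, that is a product of atoms of $R[x]$. So $R[x]$ is not quasi-atomic, hence not almost atomic, while $R$ is atomic. $\blacksquare$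

Notice how both requirements are met. In $R$ the element $y^\delta$ is a product of two atoms, so constants factor well. But whenever $0\ne f\kappa\in R[x]$ with $\kappa\in K[x]$, some $y^\delta$ with $\delta>0$ divides it, so no such $f\kappa$ is an atom.

## Several indeterminates and Laurent polynomials

**Theorem 7.** With the same $R$ and $f=a+bx_1$: $f$ has no nonzero atomic multiple in $R[X]$, nor in $R[X^{\pm1}]$, for any set $X\ni x_1$ of indeterminates. So none of these rings is quasi-atomic.

*Proof.* We rerun Lemma 3 and check each ingredient.

**Step 1: $f$ is prime over $K$.** $K[X]$ is a UFD and $f$ has degree $1$, so $f$ is a prime element of $K[X]$. The ring $K[X^{\pm1}]$ is the localization of this UFD at the monomials. Since $a,b\ne0$, $f$ divides no monomial, so it stays a nonunit and prime there.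

**Step 2: Lemma 2 for both rings.** For $K[X]$ it is stated. If $f\kappa\in R[X^{\pm1}]$ with $\kappa\in K[X^{\pm1}]$, multiply $\kappa$ by a monomial to bring it into $K[X]$; this changes neither $C_\kappa$ nor the fact that the product has coefficients in $R$. So $C_fC_\kappa\subset R$ again.

**Step 3: splitting off a constant.** Let $0\ne g=f\kappa$ lie in $R[X]$ (resp. $R[X^{\pm1}]$), with $\kappa$ in $K[X]$ (resp. $K[X^{\pm1}]$). For the finitely many nonzero coefficients $\kappa_e$ of $\kappa$ we have $a\kappa_e,b\kappa_e\in R$, so $ab\kappa_e\in aR\cap bR$. By (E), $ab\kappa_e=cm_e$ with one nonzero nonunit $c\in R$ and $m_e\in aR\cap bR$. Then $a\kappa_e/c=m_e/b$ and $b\kappa_e/c=m_e/a$ lie in $R$. The coefficients of $f(\kappa/c)$ are sums of such elements, so $f(\kappa/c)$ lies in $R[X]$ (resp. $R[X^{\pm1}]$), and $g=c\cdot f(\kappa/c)$. Units of $R[X]$ are units of $R$, and units of $R[X^{\pm1}]$ are units of $R$ times monomials; so $c$ is a nonunit of the ring in question. The second factor is a nonunit because $f$ is a nonunit of $K[X]$ (resp. $K[X^{\pm1}]$). So $g$ is not an atom.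

**Step 4: conclusion.** If $fh=p_1\cdots p_m$ with $h\ne0$ and atoms $p_i$, then $m\ge1$ since $f$ is a nonunit. By Step 1, $f$ divides some $p_i$ over $K$, and by Step 3 this $p_i$ is not an atom, a contradiction. $\square$

## Tight ideals and quasi-atomicity of $D[X]$

Over integrally closed domains, the obstruction just used is exactly the right one for quasi-atomicity.

**Definition (tight ideal).** A nonzero finitely generated ideal $I$ of $D$ is *tight* if there is a nonzero finitely generated fractional ideal $J$ such that $IJ\subset D$ and $IJ$ is contained in no proper principal ideal of $D$.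

If $I=(\tau_1,\dots,\tau_n)$ with all $\tau_i\neq0$ and these have a maximal common divisor $d$, then $I$ is tight with $J=d^{-1}D$: a proper principal ideal $cD\supset IJ$ would give a common nonunit divisor $c$ of the $\tau_i/d$. A fractional $J$ need not be principal. For $D=\mathbb Z[\sqrt{-5}]$ and $I=(2,1+\sqrt{-5})$ take $J=\frac12(2,1-\sqrt{-5})$. Then $IJ=\frac12(4,\,2+2\sqrt{-5},\,2-2\sqrt{-5},\,6)=D$, because all four generators are divisible by $2$ and $6-4=2$.

For two generators, failure of tightness is what (E) expresses: *for nonzero $a,b\in D$, the ideal $(a,b)$ is not tight if and only if (E) holds for $(D,a,b)$.* Suppose first that (E) holds, and let $J=(j_1,\dots,j_r)\neq0$ with $(a,b)J\subset D$. Then $abj_i\in aD\cap bD$, so $abj_i=cm_i$ with a nonzero nonunit $c$ and $m_i\in aD\cap bD$. Hence $aj_i/c=m_i/b$ and $bj_i/c=m_i/a$ lie in $D$. So $(a,b)J\subset cD$, and $(a,b)$ is not tight. Conversely, suppose $(a,b)$ is not tight, and let $n_1,\dots,n_r\in aD\cap bD$. Here $D$ is not a field, since in a field $(a,b)=D$ is tight with $J=D$; so if all $n_i=0$, any nonzero nonunit $c$ will do. Otherwise let $J$ be generated by the $n_i/(ab)$.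 Then $(a,b)J$ is generated by the elements $n_i/b$ and $n_i/a$ of $D$, so it lies in a proper principal ideal $cD$, and $c\ne0$ because $(a,b)J\neq0$. So $n_i\in cbD\cap caD=c(aD\cap bD)$. In particular, the ideal $(a,b)$ of the ring $R$ of Theorem 1 is not tight.

**Theorem 8 (classification).** Let $D$ be an integrally closed quasi-atomic domain and $X\ne\emptyset$ a set of indeterminates. Then $D[X]$ is quasi-atomic if and only if $C_f$ is tight for every $f\in D[X]$ that is irreducible in $K[X]$. If $|X|\ge2$, this holds if and only if every nonzero finitely generated ideal of $D$ is tight. In particular, tightness of these $C_f$ is necessary for $D[X]$ to be almost atomic.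

*Proof.*

**Step 1: quasi-atomicity forces tightness.** Let $D[X]$ be quasi-atomic and let $f\in D[X]$ be irreducible, hence prime, in $K[X]$. Then $f$ is a nonunit of $D[X]$, so there are $h\neq0$ and atoms $p_i$ of $D[X]$ with $fh=p_1\cdots p_m$. Some $p_i=f\kappa$ with $0\ne\kappa\in K[X]$. Put $J=C_\kappa$. By Lemma 2, $C_fJ\subset D$. Suppose $C_fJ\subset cD$ with $c$ a nonunit. Then $c\ne0$ since $C_fJ\neq0$. The coefficients of $f(\kappa/c)$ lie in $c^{-1}C_fJ\subset D$, so $p_i=c\cdot f(\kappa/c)$ with $f(\kappa/c)\in D[X]$ nonconstant. Both factors are nonunits, contradicting that $p_i$ is an atom. So $C_f$ is tight. Since almost atomic domains are quasi-atomic, this also proves the last sentence of the theorem.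

**Step 2: tightness yields an atomic $g$ with $f\kappa'=\tau g$.** Now assume that the $C_f$ are tight. Let $f\in D[X]$ be irreducible in $K[X]$. Take $J$ as in the definition of tightness for $C_f$, with generators $j_0,\dots,j_r$. Pick $x\in X$ and put $\kappa=\sum j_ix^i$, so that $C_\kappa=J$. Then $g=f\kappa$ has coefficients in $C_fJ\subset D$, so $g\in D[X]$.

We claim that $g$ has no nonunit constant divisor. If $g\in cD[X]$ with $0\ne c\in D$, then $f\cdot(\kappa/c)\in D[X]$. By Lemma 2, $C_f\cdot c^{-1}J\subset D$, that is, $C_fJ\subset cD$. So $cD$ is not proper, and $c$ is a unit.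

Hence in every factorization of $g$ into nonunits all factors have positive total degree. Total degree is additive, so there are at most $\deg g$ factors. The polynomial $g$ is itself a nonzero nonunit, so such factorizations exist. One with the maximal number of factors consists of atoms, since a factor that is not an atom could be split further. So $g$ is atomic. Finally write $\kappa=\kappa'/\tau$ with $\kappa'\in D[X]$ and $0\ne\tau\in D$. Then $f\kappa'=\tau g$.

**Step 3: from irreducible polynomials to all.** Let $f\in D[X]$ be an arbitrary nonzero nonunit. If $f\in D$, then $f$ has a nonzero multiple that is atomic in $D$, and atoms of $D$ are atoms of $D[X]$. If $f$ is nonconstant, factor $f$ in $K[X]$ into irreducible polynomials and clear the denominators of each factor: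
$$df=F_1\cdots F_m,\qquad 0\ne d\in D,\quad m\ge1,\quad F_i\in D[X]\text{ irreducible in }K[X].\tag{2}$$
By Step 2, $F_i\kappa_i'=\tau_ig_i$ with $g_i$ atomic, $0\ne\kappa_i'\in D[X]$ and $0\ne\tau_i\in D$. Put $\tau=\prod\tau_i$. Since $D$ is quasi-atomic, there is $\tau'\in D\setminus\{0\}$ such that $\tau\tau'$ is a unit or atomic. Then
$$f\cdot\Bigl(d\,\tau'\prod\kappa_i'\Bigr)=\tau'\prod F_i\kappa_i'=\tau\tau'\prod g_i .$$
The right side is atomic: $m\ge1$, and a unit $\tau\tau'$ can be absorbed into an atom. So $D[X]$ is quasi-atomic.

**Step 4: two or more indeterminates.** We show that every nonzero finitely generated ideal occurs as some $C_f$. Let $x,z\in X$ be distinct and $I=(a_0,\dots,a_n)$ with $a_0\ne0$. Put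
$$f=a_0z+\sum_{i\ge1}a_ix^i .$$
Then $C_f=I$. If $f=GH$ in $K[X]$, then, as polynomials in $z$, one factor has degree $1$ and the other degree $0$. The product of the leading coefficients in $z$ is $a_0\in K^*$, so the factor of degree $0$, being its own leading coefficient, is a unit. Hence $f$ is irreducible in $K[X]$. So if the $C_f$ with $f$ irreducible in $K[X]$ are tight, every nonzero finitely generated ideal is tight. The converse is clear, since each such $C_f$ is a nonzero finitely generated ideal of $D$. $\square$

Pulling out constants, as we did for linear polynomials, also gives a full theorem for almost atomicity. Here integral closure is not needed.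

**Proposition 9.** Let $D$ be almost atomic and suppose that for every $f\in D[X]$ irreducible in $K[X]$ there is $q\in K^*$ with $qC_f\subset D$ and $qC_f$ contained in no proper principal ideal. (This holds, for example, if every finite set of nonzero elements of $D$ has a maximal common divisor.) Then $D[X]$ is almost atomic.

*Proof.* For the parenthesis, let $d$ be a maximal common divisor of the nonzero coefficients of $f$ and put $q=d^{-1}$, as in the first example of tight ideals.

**Step 1: constants.** If $f\in D$, use that $D$ is almost atomic and that atoms of $D$ are atoms of $D[X]$.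

**Step 2: scaling irreducible polynomials to atoms.** Let $f$ be nonconstant and write $df=F_1\cdots F_m$ as in (2), which used no hypothesis on $D$. Choose $q_i=s_i/t_i$ for $F_i$ as in the hypothesis, with nonzero $s_i,t_i\in D$, and put $g_i=q_iF_i\in D[X]$. We claim that $g_i$ is an atom of $D[X]$. It is a nonunit because it is nonconstant. If $g_i=GH$ in $D[X]$, then one factor, say $G$, is constant, since $g_i$ is irreducible in $K[X]$. Then $q_iC_{F_i}\subset GD$, so $GD$ is not proper, and $G$ is a unit.

**Step 3: clearing the constants with atoms.** With $s=\prod s_i$ and $t=\prod t_i$ we have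
$$ds\,f=s\prod F_i=\prod s_iF_i=t\prod g_i .$$
Since $D$ is almost atomic, there are (possibly empty) products $\alpha,\beta$ of atoms of $D$ such that each of $ds\alpha$ and $t\beta$ is a unit or a product of atoms. Multiplying by $\alpha\beta$ gives
$$f\cdot(ds\alpha)\,\beta=(t\beta)\,\alpha\prod g_i .$$
On the left, $(ds\alpha)\beta$ is a unit times a (possibly empty) product of atoms. Move this unit to the right side. There we have a unit times a product of atoms that is nonempty because $m\ge1$; absorb all units into $g_1$. This exhibits $f$ times a (possibly empty) product of atoms as a nonempty product of atoms of $D[X]$. $\square$
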